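# Three players and a continuum of boxes: a game that ZF cannot win

## Two consistency theorems

Write $[n]=\{1,\dots,n\}$, and let $G(P,B,V)$ be the box game with player set $P$, box set $B$ and value set $V$. Its rules are in the next section.

**Theorem 1.** If ZF is consistent, so is ZF + "$G([3],\mathbb R,\{0,1\})$ is not winnable", i.e. ZF + "for any three strategies some $v\in\{0,1\}^{\mathbb R}$ makes at least two players guess incorrectly".

**Theorem 2.** If ZF is consistent, so is ZF together with all of the following.

1. $\mathrm{DC}_{\omega_1}$ (so ZF + DC does not suffice to win the game of Theorem 1 either).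
2. Let $B\neq\emptyset$ inject into $\mathbb R$, and let $n\ge 1$. The largest $m$ such that $n$ players can guarantee at least $m$ correct guesses is exactly $\lfloor n/|V|\rfloor$ for $V$ finite nonempty, and $0$ for $V$ infinite.
3. For such $B$ and $V\ne\emptyset$: $G(P,B,V)$ is winnable iff $|V|=1$, or $|P|\le 1$, or $|P|=|V|=2$.
4. For such $B$, $P$ infinite and $|V|\ge 2$: no strategies guarantee that only finitely many players err.

The question behind Theorem 1 comes from Elliot Glazer, "A choiceless box game paradox", arXiv:2211.10474 (2022): does ZF prove that $G([3],\mathbb R,\{0,1\})$ is winnable? By Theorem 1 the answer is no, provided ZF is consistent. (If ZF is inconsistent, the question is void.)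

## The rules of a box game

An adversary puts a value $v(b)\in V$ in every box $b\in B$. The players agree on strategies beforehand and then do not communicate. Each player enters the room alone, opens boxes in successive rounds (a whole set at once if desired, even infinitely many, each round chosen in view of what has been seen), and must eventually guess the content of some box that he or she has not opened. Then the boxes are closed again. The team wins if at most one player guesses incorrectly.

**Definition (strategy, run).** A strategy is a partial map $\sigma$ defined on partial functions $s$ from $B$ to $V$. Each value $\sigma(s)$ is either $(\mathrm{open},A)$ with $\emptyset\ne A\subset B\setminus\operatorname{dom}(s)$, or $(\mathrm{guess},b,x)$ with $b\in B\setminus\operatorname{dom}(s)$ and $x\in V$. The run of $\sigma$ on $v\in V^B$ is given by $D_0=\emptyset$; $D_{\alpha+1}=D_\alpha\cup A$ if $\sigma(v\restriction D_\alpha)=(\mathrm{open},A)$; and $D_\lambda=\bigcup_{\alpha<\lambda}D_\alpha$ at limits. It is required that for every $v$ the run reaches a stage $\alpha$ with $\sigma(v\restriction D_\alpha)=(\mathrm{guess},b,x)$. The guess is correct iff $x=v(b)$.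

**Definition (winnable).** $G(P,B,V)$ is winnable if there are strategies $(\sigma_p)_{p\in P}$ such that for every $v\in V^B$ at most one player guesses incorrectly.

For example, let $B=\omega$, $V=\{0,1\}$ and let $E$ be the set of even numbers. Put $\sigma(\emptyset)=(\mathrm{open},E)$. For $s$ with domain $E$, put $\sigma(s)=(\mathrm{guess},1,0)$ if $s(0)=0$, and $\sigma(s)=(\mathrm{open},\{1\})$ if $s(0)=1$. For $s$ with domain $E\cup\{1\}$, put $\sigma(s)=(\mathrm{guess},3,s(1))$. Every run ends at stage 1 or stage 2.

One consequence of the rules drives everything below.

$$\text{If the run of }\sigma\text{ on }v\text{ ends with }(\mathrm{guess},b,x)\text{ and }v'=v\text{ off }b,\text{ then the run on }v'\text{ is identical.}\tag{1}$$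

Indeed, the sets $D_\alpha$ increase and $b$ is not in the last one, so $b$ is in none of them. By induction on $\alpha$ the runs on $v$ and $v'$ have the same $D_\alpha$, and $v\restriction D_\alpha=v'\restriction D_\alpha$.

With the axiom of choice, countably many boxes suffice for finitely many players; this is the original box game paradox. Here is a way to see it for three players and two values. Index the boxes as $(p,j)$ with $p\in[3]$, $j\in\omega$, so that there are three columns. Use choice to pick a representative in each class of $\{0,1\}^\omega$ modulo eventual equality. Let $d_p$ be the least index from which column $p$ agrees with the representative of its class. Player $p$ opens the other two columns, computes $m=\max_{q\ne p}d_q$, and opens the boxes $(p,j)$ with $j>m$. This determines the class of column $p$. The player then guesses that box $(p,m)$ contains what the representative has at $m$. The guess is right whenever $d_p\le m$, so an error requires $d_p>d_q$ for all $q\neq p$, and at most one player can be in that position.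

Two facts are provable in ZF alone: for any $P$ and $V$ the game $G(P,\mathcal P(V^{P\times\mathbb N}),V)$ is winnable, and $G([3],\{X\subset\mathbb R:|X|<|\mathbb R|\},\{0,1\})$ is winnable. So for large enough box sets choice is not needed. The question concerns the box set $\mathbb R$. By the paragraph above, any model in which $G([3],\mathbb R,\{0,1\})$ is not winnable must violate choice.

In Theorem 2, $\mathrm{DC}_{\omega_1}$ is the following principle: if $X\neq\emptyset$ and $Q\subset X^{<\omega_1}\times X$ is such that every $s\in X^{<\omega_1}$ has some $y$ with $(s,y)\in Q$, then there is $f:\omega_1\to X$ with $(f\restriction\alpha,f(\alpha))\in Q$ for all $\alpha<\omega_1$. It implies DC: given a total relation on $X$, let $Q$ ask that $y$ be related to the last entry of $s$ when $s$ is finite and nonempty, and ask nothing of the other $s$; then read off $f\restriction\omega$. Item 2 says that nothing beats the strategy in which everybody guesses the same box and the team spreads its guesses evenly over the values.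

## Counting errors over finitely many boxes

One player, or two players with two values, always win: for two, both guess the same unopened box, one says $0$, the other says $1$. With three players, two values and finitely many boxes the team cannot win.

**Proposition 3.** Let $B$ be finite and nonempty, $V=\mathbb Z_k=\mathbb Z/k$ with $k\ge 2$, and let $n$ strategies be given. Then each player is correct on exactly a fraction $1/k$ of all $v\in V^B$. Hence some $v$ makes at most $\lfloor n/k\rfloor$ players correct.

*Proof.* Fix a player, and let $(b(v),c(v))$ be the guess on $v$. Let $T(v)=v+1_{b(v)}$, where $1_b$ is $1$ at $b$ and $0$ elsewhere. By (1), $b(Tv)=b(v)$ and $c(Tv)=c(v)$. So $T^j(v)=v+j\,1_{b(v)}$, and every orbit of $T$ has exactly $k$ elements, on which the guess $(b,c)$ is constant while $v(b)$ takes each value once. Exactly one element of each orbit makes the player correct. The average number of correct players over all $v$ is therefore $n/k$, which is less than $\lfloor n/k\rfloor+1$. $\square$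

For $n=3$, $k=2$ the average number of errors is $3/2$. As a check, take two boxes. Let player 1 guess $0$ for box 1, player 2 guess $1$ for box 1, and player 3 open box 1 and guess that box 2 has the same content. Over the four assignments players 1 and 2 make four errors together and player 3 makes two; that is six errors, and $6/4=3/2$.

The same computation works for countably many boxes and coin-tossing measure as long as, for each player, the sets $A_{b,c}$ of those $v$ on which the player guesses $(b,c)$ are measurable. By (1), $A_{b,c}$ is invariant under flipping the bit at $b$, so half of it has $v(b)=c$. In the strategies built from choice above, the three error sets are pairwise disjoint, so the error probabilities could not sum to $3/2$. At least one of the sets $A_{b,c}$ there is not measurable.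

## Random functions add reals, and closed forcing has no measure

We want a model in which, for any three strategies on the reals, we can average over some random $v:\mathbb R\to\{0,1\}$. There are two natural ways to produce a new $v$.

The first is to force with the product measure on $\{0,1\}^R$ over a model whose set of reals is $R$. The generic $v:R\to\{0,1\}$ is as random as can be. But if $x_0,x_1,\dots$ are distinct elements of $R$ listed in the ground model, then $n\mapsto v(x_n)$ is a new real, since $v$ avoids every null set coded in the ground model. So $v$ fills only the old boxes, while the strategies of the extension play with all its boxes. The approach stops there: the random function changes the set on which it should be defined.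

The second is to force with partial functions from $R$ to $\{0,1\}$ of size at most $\omega_1$. This adds no reals, so the generic $v$ fills all boxes. If $\sigma$ does not depend on $v$ and a condition $q$ forces the guess $(b,c)$ on $v$, then by (1) flipping at $b$ gives a condition that forces the same guess. So each single player can be made wrong. But this says nothing about two players at once. The two players who say $0$ and $1$ about the same box are each wrong on some $v$ and never both wrong; so one flip per player cannot suffice, and for three players Proposition 3 really used an average. Conditions carry no measure over which to average.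

We combine the two. We take $v$ generic for small conditions, over a model with many random reals. We show that all guesses on $v$ are decided by $v\restriction Y$ for a set $Y$ of reals of size $\omega_1$, namely the set of reals of an intermediate random extension $U[r]$. The condition $v\restriction Y$ is itself computed from the random object $r$, in such a way that changing $v$ at one point $b$ of $Y$ corresponds to a measure-preserving change of $r$ that does not change $U[r]$. Then the map $T$ from the proof of Proposition 3 exists again, now on a probability space, and each player is right with probability exactly $1/k$.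

## Consistency from countable transitive models

Reals are elements of $2^\omega$ (ZF proves $|\mathbb R|=|2^\omega|$), $\mathbb Z_k=\mathbb Z/k$, and small means of cardinality $\le\omega_1$.

From here on, $L$ denotes a countable transitive model of a sufficiently large finite part of ZFC + $V=L$. ZF proves that such models exist: work in the constructible universe, reflect to some $L_\alpha$, and collapse a countable elementary submodel. All models below are generic extensions of this countable model or inner models of such extensions, so through every condition of every forcing notion that we use there is a generic filter. We write "$\models$ ZF(C)" for satisfaction of the finite part that is needed.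

We shall construct a transitive $N$ that satisfies any prescribed finite part of ZF together with a fixed sentence $\theta$, the statement of Theorem 1 or the conjunction in Theorem 2. So for every finite $T\subset\mathrm{ZF}$, ZF proves that $T+\theta$ is consistent. Suppose ZF + $\theta$ were inconsistent. Then some finite $T\subset\mathrm{ZF}$ refutes $\theta$, and ZF proves that $T$ refutes $\theta$. So ZF would be inconsistent. Hence it suffices to build $N$.

## Random forcing: splitting, symmetry, copying

Let $C=\prod_{k\ge 2}\mathbb Z_k^{\omega}$ with the product of uniform measures; a point $c\in C$ has coordinates $c(k,n)\in\mathbb Z_k$. So $C$ supplies infinitely many fair $k$-sided dice for each $k$. For a set $I$ let $\mu$ be the product measure on the Baire $\sigma$-algebra of $C^I$, which is generated by the coordinates. Each Baire set depends on countably many $i\in I$. For example $\{y:y_i(2,0)=0\}$ is Baire, while a singleton is not Baire when $I$ is uncountable. Baire sets have codes, and a Baire set coded in a model can be reinterpreted in any larger model. The algebra $\mathbb B_I$ of Baire sets modulo null sets is complete and c.c.c.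

Let $M\models\mathrm{ZFC}$ and $I\in M$. Generics for $\mathbb B_I^M$ are identified with points $h\in C^I$, where $h\in A$ means membership in the reinterpreted set. The following are standard (Solovay 1970; Kunen, *Random and Cohen reals*, Handbook of Set-Theoretic Topology). We recall R1 and R3 and prove the others.

**Fact R1 (genericity).** $h$ is generic over $M$ iff it lies in no null Baire set coded in $M$. Moreover $M[h]\models\varphi$ iff $h\in[\![\varphi]\!]$. A non-null Baire set coded in $M$ is a nonzero condition, so it contains a generic. In particular, if $A,A'$ are coded in $M$ and every generic $h\in A$ is in $A'$, then $A\subset A'$ modulo null, for otherwise $A\setminus A'$ would contain a generic.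

**Fact R2 (splitting).** Let $I=I_0\sqcup I_1$ in $M$. Then $h$ is $\mathbb B_I$-generic over $M$ iff $h\restriction I_0$ is generic over $M$ and $h\restriction I_1$ is $\mathbb B_{I_1}^{M[h\restriction I_0]}$-generic over $M[h\restriction I_0]$.

*Proof.* ($\Rightarrow$) The first part is clear. A null Baire set coded in $M[h\restriction I_0]$ depends on a countable set, which by c.c.c. is covered by a countable $D\in M$, $D\subset I_1$. So it lies in $\{x:x\restriction D\in G\}$ for a null $G_\delta$ set $G=\bigcap_mU_m$, coded by listing basic clopen pieces of open sets $U_m\subset C^D$ with $\mu(U_m)\le2^{-m}$. Being such a code is a Borel property. The code of our $G$ is $f(h\restriction I_0)$ for a Baire function $f\in M$. Resetting $f$ on the Baire set of $y$ where $f(y)$ is not such a code (a set that does not contain $h\restriction I_0$), we may assume that every $f(y)$ codes a null set $G_{f(y)}$. Then $\{(y,x):x\restriction D\in G_{f(y)}\}$ is Baire with null sections, hence null by Fubini, and it is coded in $M$. So $h$ avoids it, i.e. $h\restriction I_1$ avoids the given set. ($\Leftarrow$) A null Baire set coded in $M$ has null sections outside a null Baire set of $y\in C^{I_0}$ coded in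 $M$. So its section at $h\restriction I_0$ is null and coded in $M[h\restriction I_0]$, and $h\restriction I_1$ avoids it. $\square$

**Fact R3 (names).** Cardinals are preserved. Every $\omega_1$-sequence of ordinals in $M[h]$ has a name built from $\omega_1$ countable antichains of Baire sets, so it lies in $M[h\restriction J]$ for some small $J\in M$. Every real of $M[h]$ is $f(h)$ for a Baire $f:C^I\to2^\omega$ coded in $M$ (the $n$th digit is read from whether $h\in[\![\dot x(n)=1]\!]$). For $I=\omega_1$ the countably many relevant coordinates are bounded, so the real is $g(h\restriction\gamma)$ with $\gamma<\omega_1$ and $g:C^\gamma\to2^\omega$ Borel.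

**Fact R4 (permutations and 0–1 law).** If $\pi\in M$ is a permutation of $I$, then $h\circ\pi$ is generic and $M[h\circ\pi]=M[h]$. If $I$ is uncountable and $\varphi$ has parameters in $M$, then $[\![\varphi]\!]\in\{0,1\}$.

*Proof.* The map $y\mapsto y\circ\pi$ preserves $\mu$ and null sets coded in $M$, and $\pi\in M$; this gives the first part. Let $b=[\![\varphi]\!]$. For generic $h$ we have $h\in b$ iff $M[h]\models\varphi$ iff $M[h\circ\pi]\models\varphi$ iff $h\circ\pi\in b$, so by R1 $b$ is invariant under permutations modulo null. It depends on a countable $J$. Choose $\pi$ moving $J$ off itself. Then $b$ equals its image, which depends on coordinates disjoint from $J$, so $\mu(b)=\mu(b\wedge\pi b)=\mu(b)^2$. $\square$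

**Fact R5 (disjoint coordinates share only ground-model reals).** If $J,J'\in M$ are disjoint subsets of $I$, then $2^\omega\cap M[h\restriction J]\cap M[h\restriction J']\subset M$.

*Proof.* Let $x=f(h\restriction J)=g(h\restriction J')$ with $f,g$ Baire in $M$. The set $C_0=\{y:\mu(f^{-1}(y))>0\}$ is countable, so it is a countable subset of $M$, an element of $M$, and has no new members later. The Baire set $\{(a,c):f(a)=g(c),\ f(a)\notin C_0\}$ has a null section for every $c$. So it is null and $h$ avoids it. Hence $x\in C_0\subset M$. $\square$

**Fact R6 (copying).** Let $|I|=\omega_2$ in $M$, $a\in M$, let $x\in M[h]$ be an $\omega_1$-sequence of ordinals, and suppose $M[h]\models\Theta(x,a)$. Then there are disjoint $J,J'\in M$ and $x'$ with $x\in M[h\restriction J]$, $x'\in M[h\restriction J']$ and $M[h]\models\Theta(x',a)$.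

*Proof.* By R3, $x=\tau^h$ with $\tau$ a $\mathbb B_J$-name, $J$ small. Let $d=[\![\Theta(\tau,a)]\!]$, so $h\in d$; enlarge $J$ (still small) so that $d$ depends only on $J$. As $|I|=\omega_2$, we can choose in $M$ pairwise disjoint $J,J_0,J_1,\dots\subset I$ and involutions $\pi_m$ of $I$ such that $\pi_m$ swaps $J$ with $J_m$ and fixes all other points. The events $\{y:y\circ\pi_m\in d\}$ depend on disjoint sets $J_m$ of coordinates, so they are independent, and all have measure $\mu(d)>0$. Almost every $y$ is in one of them, so by genericity $h':=h\circ\pi_m\in d$ for some $m$. Put $J'=J_m$ and $x'=\tau^{h'}\in M[h'\restriction J]=M[h\restriction J_m]$. Since $h'\in d$, $M[h']\models\Theta(x',a)$, and $M[h']=M[h]$. $\square$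

## The model $N=L(A^*)$

The purpose of this section is a choiceless model whose reals are those of a random extension, which contains many generic functions on the reals, and in which each object depends on only few of these functions.

Let $G\in C^{\omega_2}$ be $\mathbb B_{\omega_2}$-generic over $L$, and $R=2^\omega\cap L[G]$. Let $\Lambda=\{(k,j):2\le k<\omega,\ j<\omega_2\}$. In $L[G]$ let $\mathbb P$ be the set of small partial functions $p$ with $\operatorname{dom}p\subset\Lambda\times R$ and $p(k,j,x)\in\mathbb Z_k$, ordered by extension. Unions of increasing sequences of conditions of length $\le\omega_1$ are conditions. So, given a name for an $\omega_1$-sequence of elements of $L[G]$, one can decide its entries one after another along a descending sequence of conditions: $\mathbb P$ adds no new $\omega_1$-sequences of elements of $L[G]$. In particular it adds no reals, it preserves $\omega_1$ and $\omega_2$, and every small subset of $L[G]$ in the extension lies in $L[G]$.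

Let $H$ be $\mathbb P$-generic over $L[G]$. By density it gives total functions $v_\lambda:R\to\mathbb Z_k$ for $\lambda=(k,j)\in\Lambda$.

**Definition ($A^*$ and $N$).** In $L[G][H]$ let $A^*$ be the set of functions $F$ with $\operatorname{dom}F\subset\Lambda$ small such that for $\lambda=(k,j)\in\operatorname{dom}F$ we have $F(\lambda):R\to\mathbb Z_k$ and $\{x:F(\lambda)(x)\neq v_\lambda(x)\}$ is small. Let $N=L(A^*)$.

For instance $\{(\lambda,v_\lambda)\}\in A^*$, and so is the function obtained from it by changing $v_\lambda$ at one real. Small changes are admitted so that $A^*$ does not remember the values of $v_\lambda$ on any small set.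

We have $N\models\mathrm{ZF}$. Since $\{(\lambda,v_\lambda)\}\in A^*$ and $N$ is transitive, all $v_\lambda$ are in $N$, hence $R=\operatorname{dom}v_\lambda\in N$; as $\mathbb P$ adds no reals, $2^\omega\cap N=R$.

**Step 1: few parameters suffice.** This step describes each element of $N$ by data that the random forcing can handle:

$$\begin{aligned}&\text{Every element of }N\text{ is definable in }L[G][H]\text{ from }A^*,\text{ a sequence }\langle v_\lambda:\lambda\in e\rangle\text{ with }e\in L[G]\\&\text{a small subset of }\Lambda,\text{ and some }z\in L[G]\text{ that is an }\omega_1\text{-sequence of ordinals.}\end{aligned}\tag{2}$$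

Every element of $L(A^*)$ is definable there from $A^*$, ordinals and finitely many elements of $\operatorname{trcl}(\{A^*\})$; one formula suffices if ordinal parameters are allowed. Elements of $\operatorname{trcl}(\{A^*\})$ other than $A^*$ arise from some $F\in A^*$ by unpacking ordered pairs, so they are definable from finitely many members of $A^*$, ordinals and reals. Each such $F$ is determined by $e'=\operatorname{dom}F$, the sequence $\langle v_\lambda:\lambda\in e'\rangle$, and its difference $\{(\lambda,x,F(\lambda)(x)):F(\lambda)(x)\ne v_\lambda(x)\}$. Both $e'$ and the difference are small subsets of $L[G]$, so they lie in $L[G]$. Let $e$ be the union of the finitely many sets $e'$. The sets $e'$, the differences, the reals and the ordinals can be coded by one $\omega_1$-sequence $z\in L[G]$ of ordinals.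

**Step 2: automorphisms.** This step provides the shifts $v\mapsto v+1_b$ at the level of conditions. For a small function $\varphi\in L[G]$ with $\operatorname{dom}\varphi\subset\Lambda\times R$ and $\varphi(k,j,x)\in\mathbb Z_k$, let $\tau_\varphi(p)$ have the same domain as $p$ and equal $p+\varphi$, with $\varphi=0$ where undefined. This is an automorphism of $\mathbb P$ that lies in $L[G]$. Replacing $H$ by $\tau_\varphi[H]$ changes $v_\lambda$ to $v_\lambda+\varphi(\lambda,\cdot)$. It does not change $L[G][H]$. It does not change $A^*$ either, since each $v_\lambda$ is altered on a small set only. So $N$ does not change.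

**Definition ($e$-statement).** For $e\in L[G]$, $e\subset\Lambda$, an $e$-statement is a statement about $A^*$, $\langle v_\lambda:\lambda\in e\rangle$ and elements of $L[G]$.

For instance, if $\sigma$ is defined by a formula from $A^*$, $\langle v_\lambda:\lambda\in e\rangle$ and $z\in L[G]$, then "$\sigma$ is a strategy in $N$" is an $e$-statement, and "$\sigma$ played on $v_{\lambda_0}$ ends with $(\mathrm{guess},b,c)$" is an $(e\cup\{\lambda_0\})$-statement.

**Lemma 4.** If $q$ forces an $e$-statement $\phi$, then $q\restriction(e\times R)$ forces $\phi$.

*Proof.* Otherwise some $q'\le q\restriction(e\times R)$ forces $\neg\phi$. Let $\psi=q-q'$ on $(\operatorname{dom}q\cap\operatorname{dom}q')\setminus(e\times R)$. If $H\ni\tau_\psi(q')$ is generic, then $\tau_\psi^{-1}[H]\ni q'$ yields the same extension, the same $A^*$ and the same $v_\lambda$ for $\lambda\in e$, so $\neg\phi$ holds. Thus $\tau_\psi(q')$ forces $\neg\phi$. On common arguments $\tau_\psi(q')$ agrees with $q$: on $e\times R$ because $q'$ extends $q\restriction(e\times R)$ and $\psi$ vanishes there, elsewhere by the choice of $\psi$. So $\tau_\psi(q')$ and $q$ are compatible, a contradiction. $\square$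

## Adaptively random functions on the reals of $U[r]$

Now we assign random values to all reals of a random extension $U[r]$, using coordinates of $r$ itself. The plan is to list the reals of $U[r]$ in $\omega_1$ stages; at stage $\delta$ we list countably many reals computed from $r\restriction\delta$, and give the $n$th of them the value $r_\delta(k,n)$, a die not used before.

Why this needs care is visible in a toy example with $k=2$. Let $x_0,y_0,y_1$ be distinct reals. Stage 0 lists $x_0$, with value $r_0(0)$. Suppose stage 1 lists only $f_1(r\restriction1)=y_{r_0(0)}$. If we flip $r_0(0)$ in order to flip the value at $x_0$, then stage 1 lists a different real, and the values at $y_0$ and $y_1$ are now read from other coordinates. The function has changed in more than one place. The remedy is to list at stage 1 everything that $f_1$ could have produced after finitely many changes of earlier values, here both $y_0$ and $y_1$. Say the list is $(y_{r_0(0)},y_{1-r_0(0)})$. Then flipping the value at $x_0$ alone means: flip $r_0(0)$ and interchange $r_1(0)$ and $r_1(1)$, because the list has changed its order. This preserves measure. The lemma does this at all stages.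

**Lemma 5.** Let $U\models$ ZFC + CH and $k\ge2$. Write $s_\beta(n)$ for $s_\beta(k,n)$. In $U$ there are Borel functions $N_\delta:C^\delta\to\omega+1$ and $x_{\delta,n}:\{s\in C^\delta:n<N_\delta(s)\}\to2^\omega$ ($\delta<\omega_1$, $n<\omega$) such that for every $r\in C^{\omega_1}$ generic over $U$:

(a) $(\delta,n)\mapsto x_{\delta,n}(r\restriction\delta)$, for $n<N_\delta(r\restriction\delta)$, is a bijection onto $2^\omega\cap U[r]$. Let $w_r:2^\omega\cap U[r]\to\mathbb Z_k$ be given by $w_r(x_{\delta,n}(r\restriction\delta))=r_\delta(n)$.

(b) For each $(\delta,n)$ there is a measure-preserving Baire bijection $T=T_{\delta,n}$ of $C^{\omega_1}$, coded in $U$, with $T^k=\mathrm{id}$, such that if $n<N_\delta(r\restriction\delta)$, $b=x_{\delta,n}(r\restriction\delta)$ and $r^*=Tr$, then: $r^*$ is generic over $U$, $U[r^*]=U[r]$, $r^*\restriction\delta=r\restriction\delta$, $r^*_\delta(n)=r_\delta(n)+1$, and $w_{r^*}$ equals $w_r$ except that $w_{r^*}(b)=w_r(b)+1$.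

*Proof.* By CH, enumerate in $U$ all pairs $(\gamma,g)$ with $\gamma<\omega_1$ and $g:C^\gamma\to2^\omega$ Borel as $(\gamma_\delta,g_\delta)_{\delta<\omega_1}$, each pair occurring cofinally. For $s\in C^\delta$ let $f_\delta(s)=g_\delta(s\restriction\gamma_\delta)$ if $\gamma_\delta\le\delta$, and let $f_\delta$ be constantly $0$ otherwise. Let $E$ be the group of finitely supported $\varepsilon:2^\omega\to\mathbb Z_k$.

**Step 1: the action of finite changes.** This step makes "change the values by $\varepsilon$ and nothing else" into a transformation of $C^\delta$. Suppose $N_\beta,x_{\beta,n}$ are defined for $\beta<\delta$. Put $X_\beta(s)=\{x_{\beta,n}(s):n<N_\beta(s)\}$ for $s\in C^\beta$, and $Z_\delta(s)=\bigcup_{\beta<\delta}X_\beta(s\restriction\beta)$ for $s\in C^\delta$. The inductive hypotheses for $\beta<\delta$ are: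

- (H1) for $s\in C^\beta$ the reals $x_{\beta,n}(s)$, $n<N_\beta(s)$, are distinct and not in $Z_\beta(s)$; thus $N_\beta(s)=|X_\beta(s)|$;
- (H2) $X_\beta(s\cdot\varepsilon)=X_\beta(s)$ for $s\in C^\beta$ and $\varepsilon\in E$, with the action defined next.

By (H1), for $s\in C^\delta$ we may define $w_s:Z_\delta(s)\to\mathbb Z_k$ by $w_s(x_{\beta,n}(s\restriction\beta))=s_\beta(n)$. For $\varepsilon\in E$ define $t=s\cdot\varepsilon\in C^\delta$ recursively. Given $t\restriction\beta=(s\restriction\beta)\cdot\varepsilon$, we have $X_\beta(t\restriction\beta)=X_\beta(s\restriction\beta)$ by (H2), hence $N_\beta(t\restriction\beta)=N_\beta(s\restriction\beta)$ by (H1). Let $t_\beta$ agree with $s_\beta$ at all coordinates $(k',m)$ with $k'\ne k$ and at $(k,m)$ with $m\ge N_\beta(s\restriction\beta)$. For $m<N_\beta(s\restriction\beta)$ let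
$$t_\beta(m)=w_s(x)+\varepsilon(x)\quad\text{with }x=x_{\beta,m}(t\restriction\beta).$$
Then $t$ is the unique point such that $X_\beta(t\restriction\beta)=X_\beta(s\restriction\beta)$ for all $\beta<\delta$, $w_t=w_s+\varepsilon$ on $Z_\delta(t)=Z_\delta(s)$, and the remaining coordinates are unchanged. By uniqueness,
$$(s\cdot\varepsilon)\cdot\varepsilon'=s\cdot(\varepsilon+\varepsilon'),\qquad s\cdot\varepsilon=s\text{ if }\varepsilon\text{ vanishes on }Z_\delta(s).\tag{3}$$
So $s\cdot\varepsilon$ depends only on $\varepsilon\restriction Z_\delta(s)$. Since $Z_\delta(s)$ is countable, the orbit $\{s\cdot\varepsilon:\varepsilon\in E\}$ is countable, and $Z_\delta$ is constant on it.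

**Step 2: the new reals of stage $\delta$.** This step chooses $X_\delta$ so that (H2) persists. Put
$$X_\delta(s)=\{f_\delta(s\cdot\varepsilon):\varepsilon\in E\}\setminus Z_\delta(s).$$
This is countable and depends only on the orbit of $s$, so (H2) holds at $\delta$.

**Step 3: a Borel enumeration.** This step lists $X_\delta(s)$ in a Borel way, since an arbitrary choice of enumerations could not be reinterpreted in $U[r]$. For a finitely supported $\hat\varepsilon:\delta\times\omega\to\mathbb Z_k$ and $s\in C^\delta$ let $\hat\varepsilon^{\,s}\in E$ take the value $\hat\varepsilon(\beta,n)$ at $x_{\beta,n}(s\restriction\beta)$ for $n<N_\beta(s\restriction\beta)$, and $0$ off $Z_\delta(s)$. Let $(\hat\varepsilon_l)_{l<\omega}$ enumerate all such $\hat\varepsilon$. By (3), the orbit of $s$ is $\{s\cdot\hat\varepsilon_l^{\,s}:l<\omega\}$.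

For fixed $\hat\varepsilon$ the map $s\mapsto t=s\cdot\hat\varepsilon^{\,s}$ is Borel. Suppose $s\mapsto t\restriction\beta$ is Borel. The coordinates $(k',n)$ with $k'\ne k$ of $t_\beta$ are those of $s_\beta$. And $t_\beta(n)=c$ iff either $n\ge N_\beta(s\restriction\beta)$ and $s_\beta(n)=c$, or $n<N_\beta(s\restriction\beta)$ and there is $m<N_\beta(s\restriction\beta)$ with $x_{\beta,m}(s\restriction\beta)=x_{\beta,n}(t\restriction\beta)$ and $s_\beta(m)+\hat\varepsilon(\beta,m)=c$. This is a Borel condition on $s$. At limit $\beta$ there is nothing to do, since a map into a countable product is Borel iff its coordinates are.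

Let $x_{\delta,0}(s),x_{\delta,1}(s),\dots$ list the sequence $y_l(s)=f_\delta(s\cdot\hat\varepsilon_l^{\,s})$, $l<\omega$, omitting repetitions and members of $Z_\delta(s)$, and let $N_\delta(s)\le\omega$ be the length of the list. The set of $s$ for which $l$ is kept is given by $y_l(s)\ne y_{l'}(s)$ for $l'<l$ and $y_l(s)\ne x_{\beta,m}(s\restriction\beta)$ for all $\beta<\delta$, $m<N_\beta(s\restriction\beta)$; it is Borel. So $N_\delta$ and $x_{\delta,n}$ are Borel, and (H1) holds at $\delta$. This completes the recursion.

**Step 4: absoluteness.** This step allows us to use (H1), (H2) and the action at the generic point $r$, which is not in $U$. The recursion used only the sequence $(f_\delta)_{\delta<\omega_1}$ of Borel functions and the countability of each $\delta$. Carried out in an extension of $U$ with the reinterpreted $f_\delta$ (and the same enumerations $(\hat\varepsilon_l)$ from $U$; the set of finitely supported $\hat\varepsilon:\delta\times\omega\to\mathbb Z_k$ is the same), it produces at each step a function built by the same explicit countable Borel operations, i.e. the reinterpretation of the function of $U$. Hence (H1), (H2) and the properties of the action hold for the reinterpreted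 functions in any extension of $U$.

**Step 5: proof of (a).** Injectivity is (H1), and all values lie in $U[r]$. If $x\in2^\omega\cap U[r]$, then $x=g(r\restriction\gamma)$ with $g\in U$ Borel, by R3. Choose $\delta\ge\gamma$ with $(\gamma_\delta,g_\delta)=(\gamma,g)$. Then $x=f_\delta(r\restriction\delta)\in Z_\delta(r\restriction\delta)\cup X_\delta(r\restriction\delta)$, so $x$ is listed.

**Step 6: the map $T$.** This step defines the shift at one listed real and describes it in coordinates. The action is defined in the same way on $C^{\omega_1}$. Let $T(r)=r\cdot1_b$ with $b=x_{\delta,n}(r\restriction\delta)$ if $n<N_\delta(r\restriction\delta)$, and $T(r)=r$ otherwise. For $\delta<\beta<\omega_1$ this means $T(r)\restriction\beta=(r\restriction\beta)\cdot\hat\varepsilon^{\,r\restriction\beta}$, where $\hat\varepsilon:\beta\times\omega\to\mathbb Z_k$ is $1$ at $(\delta,n)$ and $0$ elsewhere. So by Step 3 $T$ is Baire and coded in $U$, and $T(r)\restriction\beta$ depends only on $r\restriction\beta$.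

Let $n<N_\delta(r\restriction\delta)$. Since $b\notin Z_\delta(r\restriction\delta)$ by (H1), (3) gives $(Tr)\restriction\delta=r\restriction\delta$. Hence the list $x_{\delta,\cdot}$ is the same at $Tr$ as at $r$, so $(Tr)_\delta(n)=r_\delta(n)+1$, and the other coordinates of block $\delta$ are unchanged. As the same $b$ is used at $Tr$, $T^jr=r\cdot(j1_b)$, so $T^kr=r$. If $n\ge N_\delta(r\restriction\delta)$ this is trivial. So $T^k=\mathrm{id}$ and $T$ is a bijection.

For $\beta>\delta$ and $m<N_\beta$ we have $x_{\beta,m}((Tr)\restriction\beta)\neq b$ by (H1), since $b\in Z_\beta$. So $(Tr)_\beta(m)=r_\beta(m')$ where $x_{\beta,m'}(r\restriction\beta)=x_{\beta,m}((Tr)\restriction\beta)$. Since $X_\beta$ has the same members at $r\restriction\beta$ and at $(Tr)\restriction\beta$, the block $(Tr)_\beta$ arises from $r_\beta$ by a permutation of the coordinates $\{(k,m):m<N_\beta\}$ that depends only on $r\restriction\beta$.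

**Step 7: $T$ preserves measure.** Let $T_\beta$ be the induced map on $C^\beta$. Then $T_{\beta+1}(s,u)=(T_\beta s,F_s(u))$, where $(s,u)\mapsto F_s(u)$ is Borel and each $F_s:C\to C$ preserves measure, because by Step 6 it is the identity, or a shift of one coordinate by $1$, or a permutation of identically distributed independent coordinates. If $T_\beta$ preserves measure, then for Baire $D\subset C^{\beta+1}$ with sections $D_s$, Fubini gives
$$\mu(T_{\beta+1}^{-1}D)=\int\mu(F_s^{-1}[D_{T_\beta s}])\,ds=\int\mu(D_{T_\beta s})\,ds=\int\mu(D_s)\,ds=\mu(D).$$
For limit $\beta\le\omega_1$, $T_\beta$ preserves by induction the measure of every Baire set that depends only on coordinates below some $\beta'<\beta$. These sets form an algebra that generates the Baire sets, so $T_\beta$ preserves measure. For $\beta=\omega_1$ this is the claim for $T$.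

**Step 8: end of (b).** The preimage under $T$ of a null set coded in $U$ is a null set coded in $U$, so $r$ avoids it. Hence $r^*=Tr$ is generic. Clearly $U[r^*]\subset U[r]$, and $r=T^{k-1}r^*$ gives equality. The formula $w_{r^*}=w_r+1_b$ holds by definition of the action, and the statements on $r^*\restriction\delta$ and $r^*_\delta(n)$ are in Step 6. $\square$

## Each player is right with probability $1/k$

**Proposition 6.** In $N$, let $k\ge2$ and let $\sigma=\langle\sigma_i:i<J\rangle$, $1\le J\le\omega$, be strategies for boxes $R$ and values $\mathbb Z_k$.

(a) If $J=n<\omega$, some $v\in N$ makes at most $\lfloor n/k\rfloor$ players correct.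

(b) If $J=\omega$, some $v\in N$ makes infinitely many players incorrect.

*Proof.* Suppose $\sigma$ is a counterexample.

**Step 1: isolating the parameters.** This step places everything on which $\sigma$ depends in a small random extension $U$ of $L$. By (2), $\sigma$ is defined in $L[G][H]$ by a formula from $A^*$, $\langle v_\lambda:\lambda\in e\rangle$ and $z$. Some $p_0\in H$ forces:

> the formula defines a sequence $\sigma$ of $J$ strategies in $N$ such that for every $v:R\to\mathbb Z_k$ in $N$ more than $\lfloor n/k\rfloor$ players are correct (resp. only finitely many are incorrect).

This is an $e$-statement, so by Lemma 4 we may assume $\operatorname{dom}p_0\subset e\times R$. The objects $p_0,e,z$ are coded by $\omega_1$-sequences of ordinals, so by R3 there is a small $S\in L$, $S\subset\omega_2$, with $p_0,e,z\in U:=L[G\restriction S]$. Every real of $U$ is $f(G\restriction S)$ for one of the $\omega_1$ many Baire functions $f$ on $C^S$ coded in $L$ (CH holds in $L$), so $U\models$ CH. As $e$ is small, we can fix $\lambda_0=(k,j_0)\in\Lambda\setminus e$. The adversary will use $v_{\lambda_0}$, of which $\sigma$ knows nothing.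

**Step 2: a new decomposition of the random extension.** This step transfers the situation to arbitrary generics, so that we may vary $r$. Let $(*)$ be the assertion that $p_0$ $\mathbb P$-forces the displayed statement. By R2, $L[G]=U[G\restriction(\omega_2\setminus S)]$ is a random extension of $U$. In it $(*)$ is true, and its parameters are in $U$. By the 0–1 law R4, $(*)$ has Boolean value $1$ over $U$. Let $S_1\subset\omega_2\setminus S$ in $U$ have size $\omega_1$, put $I'=\omega_2\setminus(S\cup S_1)$, and identify $C^{S_1}$ with $C^{\omega_1}$. By R2:

> For all $r\in C^{\omega_1}$ generic over $U$ and $h\in C^{I'}$ generic over $U[r]$, the model $W:=U[r][h]$ is a $\mathbb B_{\omega_2}$-generic extension of $L$, and $W\models(*)$.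

Below, $r$ and $h$ are arbitrary such generics, and $R,\mathbb P$ are computed in $W$. All that was said about $L[G]$ in the section on $N$, including Lemma 4, applies to $W$.

**Step 3: the random condition.** This step turns $r$ into a condition of $\mathbb P$. Let $Y=2^\omega\cap U[r]$. By Lemma 5(a) it is in bijection with a subset of $\omega_1\times\omega$, so it is small. Let $w_r:Y\to\mathbb Z_k$ be as in Lemma 5. Define $\bar w_r\in\mathbb P\cap U[r]$ with domain $(e\cup\{\lambda_0\})\times Y$ by $\bar w_r(\lambda_0,x)=w_r(x)$ and, for $\lambda\in e$, $\bar w_r(\lambda,x)=p_0(\lambda,x)$ if this is defined and $0$ otherwise. Since $p_0\in U$, all reals occurring in $\operatorname{dom}p_0$ are in $Y$, so $\bar w_r\le p_0$. The zeros are there so that every condition below $\bar w_r$ is determined on all of $(e\cup\{\lambda_0\})\times Y$.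

**Step 4: $\bar w_r$ decides all guesses.** This step shows that the values outside $Y$ are irrelevant.

**Lemma 7.** For each $i<J$ there is a unique $(b,c)\in Y\times\mathbb Z_k$ with $\bar w_r\Vdash$ "$\sigma_i$ played on $v_{\lambda_0}$ ends with $(\mathrm{guess},b,c)$".

*Proof.* Uniqueness is clear. By $(*)$, and since $\mathbb P$ adds no reals, there are $q\le\bar w_r$, $b\in R$ and $c\in\mathbb Z_k$ such that $q$ forces the guess to be $(b,c)$. By Lemma 4 for $e\cup\{\lambda_0\}$ we may assume $\operatorname{dom}q\subset(e\cup\{\lambda_0\})\times R$, and still $q\le\bar w_r$. The pair $(q,b)$ is coded by an $\omega_1$-sequence of ordinals. Apply R6 over $M=U[r]$ with index set $I'$ and with the parameters $r,i,c,e,\lambda_0,p_0,z$ and those needed to define $\bar w_r$: there are $(q',b')$ with the same properties (and the same $c$), and disjoint $J_1,J_2\in U[r]$, such that $(q,b)\in U[r][h\restriction J_1]$ and $(q',b')\in U[r][h\restriction J_2]$.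

If $(\lambda,x)\in\operatorname{dom}q\cap\operatorname{dom}q'$, then $x$ is in both of these models, so $x\in U[r]$ by R5. So $x\in Y$ and $q(\lambda,x)=\bar w_r(\lambda,x)=q'(\lambda,x)$. Hence $q\cup q'\in\mathbb P$. It forces both guesses, so $b=b'$, and by R5 $b\in U[r]$, i.e. $b\in Y$.

Suppose that $\bar w_r$ does not force the guess $(b,c)$. Then some $q''\le\bar w_r$, with domain contained in $(e\cup\{\lambda_0\})\times R$ by Lemma 4, forces the guess to be different from $(b,c)$. Apply R6 to the pair $(q,q'')$, now with $b,c\in U[r]$ among the parameters, to get a copy $(q^\circ,q''^\circ)$ over disjoint coordinates. As before, any argument common to $q$ and $q''^\circ$ has its real in $Y$, where both agree with $\bar w_r$; so $q$ and $q''^\circ$ are compatible. But $q$ forces the guess to be $(b,c)$ and $q''^\circ$ forces that it is not, a contradiction. $\square$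

Since $b\in Y$, $\bar w_r$ also decides whether $\sigma_i$ is correct on $v_{\lambda_0}$: it is correct iff $w_r(b)=c$.

**Step 5: the guess as an event in $C^{\omega_1}$.** This step makes "player $i$ guesses $(b,c)$" a measurable event. For $i<J$, $\delta<\omega_1$, $n<\omega$ and $c\in\mathbb Z_k$ let $A^i_{\delta,n,c}\subset C^{\omega_1}$ be a Baire set in $U$ representing the $\mathbb B_{\omega_1}$-Boolean value of

> $n<N_\delta(r\restriction\delta)$ and $\mathbb B_{I'}$ forces that $\bar w_r\Vdash_{\mathbb P}$ ($\sigma_i$ on $v_{\lambda_0}$ guesses $(x_{\delta,n}(r\restriction\delta),c)$).

By the 0–1 law over $U[r]$, a generic $r$ is in $A^i_{\delta,n,c}$ iff for one (equivalently every) $W=U[r][h]$ as above, $n<N_\delta(r\restriction\delta)$ and $\bar w_r$ forces in $W$ the guess $(x_{\delta,n}(r\restriction\delta),c)$. By Lemma 7 and Lemma 5(a), for fixed $i$ every generic $r$ lies in exactly one $A^i_{\delta,n,c}$. By R1 and c.c.c. these sets form a partition of unity in $\mathbb B_{\omega_1}$ with countably many nonzero members; since generics avoid the null ones, every generic lies in exactly one of the non-null members.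

**Step 6: invariance under the shift.** This step is the analogue of $b(Tv)=b(v)$ and $c(Tv)=c(v)$ in Proposition 3.

**Claim 8.** For $A=A^i_{\delta,n,c}$ and $T=T_{\delta,n}$ we have $T[A]=A$ modulo null.

*Proof.* Let $r\in A$ be generic, $r^*=Tr$, and $b=x_{\delta,n}(r\restriction\delta)=x_{\delta,n}(r^*\restriction\delta)$. Since $U[r^*]=U[r]$, $h$ is generic over it, $W=U[r][h]=U[r^*][h]$, and $Y$ is the same for $r$ and $r^*$. By Lemma 5(b), $\bar w_{r^*}=\tau(\bar w_r)$, where $\tau$ is the automorphism that adds $1$ at $(\lambda_0,b)$. Let $H\ni\bar w_{r^*}$ be $\mathbb P$-generic over $W$, and let $H'=\tau^{-1}[H]\ni\bar w_r$. Then $H$ and $H'$ give the same extension, the same $A^*$ and $N$, and, since $\lambda_0\notin e$, the same $v_\lambda$ for $\lambda\in e$; hence the same $\sigma$. Moreover $v^H_{\lambda_0}$ and $v^{H'}_{\lambda_0}$ differ only at $b$. On $v^{H'}_{\lambda_0}$, $\sigma_i$ ends with $(\mathrm{guess},b,c)$, with $b$ unopened. By (1), the run on $v^H_{\lambda_0}$ is identical and ends with the same guess. Thus $\bar w_{r^*}$ forces the guess $(b,c)$, i.e. $r^*\in A$.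

So every generic $r\in A$ lies in the Baire set $T^{-1}[A]$, and by R1 $A\subset T^{-1}[A]$ modulo null. Since $T$ preserves measure, $\mu(T^{-1}[A])=\mu(A)$, so $A=T^{-1}[A]$ modulo null, and therefore $T[A]=A$ modulo null. $\square$

**Step 7: the probability of a correct guess.** This step computes it as in Proposition 3. Every generic $r\in A=A^i_{\delta,n,c}$ has $n<N_\delta(r\restriction\delta)$, so $(Tr)_\delta(n)=r_\delta(n)+1$ almost everywhere on $A$. Hence $T$ maps $A\cap\{r_\delta(n)=d\}$ onto $A\cap\{r_\delta(n)=d+1\}$ modulo null. As $T$ preserves $\mu$, the $k$ sets $A\cap\{r_\delta(n)=d\}$, $d\in\mathbb Z_k$, have equal measure, so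
$$\mu\bigl(A^i_{\delta,n,c}\cap\{r_\delta(n)=c\}\bigr)=\mu(A^i_{\delta,n,c})/k.\tag{4}$$
Let
$$K_i=\bigcup_{\delta,n,c}\bigl(A^i_{\delta,n,c}\cap\{r_\delta(n)=c\}\bigr),$$
the union over the countably many non-null $A^i_{\delta,n,c}$. By (4), $\mu(K_i)=1/k$. A generic $r$ lies in exactly one of the non-null $A^i_{\delta,n,c}$, and then the guessed box is $b=x_{\delta,n}(r\restriction\delta)$, with $w_r(b)=r_\delta(n)$. So for generic $r$: if $r\in K_i$, then $\bar w_r\Vdash$ "$\sigma_i$ is correct on $v_{\lambda_0}$"; if $r\notin K_i$, then $\bar w_r\Vdash$ "$\sigma_i$ is incorrect on $v_{\lambda_0}$".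

**Step 8: averaging.** This step finds one $r$ that is bad for enough players at once.

(a) We have $\int\sum_{i<n}1_{K_i}\,d\mu=n/k<\lfloor n/k\rfloor+1$. So the Baire set $a=\{\sum_{i<n}1_{K_i}\le\lfloor n/k\rfloor\}$, coded in $U$, has positive measure. By R1 there is a generic $r\in a$; take any $h$ generic over $U[r]$. Then $\bar w_r\le p_0$ forces at most $\lfloor n/k\rfloor$ players to be correct on $v_{\lambda_0}\in N$, contradicting $(*)$.

(b) The set $a=\bigcap_m\bigcup_{i>m}K_i^c$ is a Baire set coded in $U$, and $\mu(a)\ge\limsup_i\mu(K_i^c)=1-1/k>0$. Take a generic $r\in a$ and any $h$ generic over $U[r]$. Then $\bar w_r\le p_0$ forces infinitely many players to be incorrect on $v_{\lambda_0}\in N$, contradicting $(*)$. $\square$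

## Three players and two values in $N$

*Proof of Theorem 1.* Apply Proposition 6(a) in $N$ with $n=3$, $k=2$. For any three strategies some $v\in N$ makes at most $\lfloor3/2\rfloor=1$ player correct, so at least two err. Since $R=2^\omega\cap N$ is in bijection with $\mathbb R^N$ in $N$, we get $N\models$ "$G([3],\mathbb R,\{0,1\})$ is not winnable". By the metamathematical argument above, ZF + "$G([3],\mathbb R,\{0,1\})$ is not winnable" is consistent if ZF is. Hence, if ZF is consistent, it does not prove that $G([3],\mathbb R,\{0,1\})$ is winnable. $\square$

## Dependent choice and optimal guarantees in $N$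

*Proof of Theorem 2.* We verify items 1–4 in $N$.

**Item 1, step 1: subsets of $\omega_1$.** This step shows that every subset $a\in L[G]$ of $\omega_1$ is in $N$. Let $c_\xi$ ($\xi<\omega_1$) be the reals of $L$ in the order of $L$. With $\lambda=(2,0)$, both $F=\{(\lambda,v_\lambda)\}$ and the modification $F'$ of $F$ that adds $1$ at $c_\xi$ for $\xi\in a$ are in $A^*$. So $a=\{\xi:F(\lambda)(c_\xi)\neq F'(\lambda)(c_\xi)\}\in N$.

**Item 1, step 2: sequences of ordinals.** This step extends the previous one to $\omega_1$-sequences. Every $\omega_1$-sequence of ordinals in $L[G]$ is in $L[G\restriction S]$ for a small $S\in L$. Via a bijection in $L$, $G\restriction S$ is coded by a subset of $\omega_1$, so $G\restriction S\in N$ and $L[G\restriction S]\subset N$. Hence all $\omega_1$-sequences of ordinals and reals, and of small subsets of $\Lambda\times R\times\omega$, that lie in $L[G]$ are in $N$: each of them is coded by an $\omega_1$-sequence of ordinals.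

**Item 1, step 3: $N$ is closed under $\omega_1$-sequences of $L[G][H]$.** Let $\langle y_\xi:\xi<\omega_1\rangle\in L[G][H]$ with all $y_\xi\in N$. As in the proof of (2), fix a class function $\Phi$ definable over $N$ from $A^*$ such that each element of $N$ is $\Phi(o,\vec F,\vec x)$ for an ordinal $o$, a finite sequence $\vec F$ from $A^*$ and a finite sequence $\vec x$ of reals. By AC in $L[G][H]$ choose $o_\xi,\vec F_\xi,\vec x_\xi$ for $y_\xi$. The union $e$ of all domains occurring is small, so $F=\langle v_\lambda:\lambda\in e\rangle\in A^*\subset N$. The sequence of the $o_\xi$, the $\vec x_\xi$, the domains, and the small differences of the members of $\vec F_\xi$ from $F$ consists of elements of $L[G]$. So it is in $L[G]$, because $\mathbb P$ adds no new $\omega_1$-sequences, and hence it is in $N$ by step 2. From it and $F$ one recovers $\langle(o_\xi,\vec F_\xi,\vec x_\xi)\rangle_\xi\in N$, and so $\langle y_\xi\rangle_\xi\in N$.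

**Item 1, step 4: $\mathrm{DC}_{\omega_1}$.** Given an instance in $N$, build the required $\omega_1$-sequence in $L[G][H]$ using AC. Its proper initial segments are in $N$ by closure, so the construction can be continued at each step, and the whole sequence is in $N$ by closure. The models have the same $\omega_1$. So $N\models\mathrm{DC}_{\omega_1}$.

**Item 2, lower bound.** This part holds in ZF. If $|V|=k$, all players guess the same box unopened, and player $i$ names value number $i\bmod k$. Each value is named by at least $\lfloor n/k\rfloor$ players, so at least that many are correct. For $V$ infinite the bound $0$ is trivial.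

**Item 2, upper bound in $N$.** This part reduces to Proposition 6(a). Via an injection $\iota:B\to R$, strategies for $B$ become strategies for $R$ that ignore the boxes outside the image; on $v\in V^R$ they play as the original ones do on $v\circ\iota$. So we may take $B=R$. If $|V|=1$, all $n$ guesses are correct and $\lfloor n/1\rfloor=n$. If $2\le|V|=k<\omega$, Proposition 6(a) gives $v$ with at most $\lfloor n/k\rfloor$ correct guesses. If $V$ is infinite, take $V_0\subset V$ with $|V_0|=k>n$, $k\ge2$, and consider only $v\in V_0^R$. Replacing guesses outside $V_0$ by a fixed element of $V_0$ loses no correct guess, so Proposition 6(a) gives $v$ with at most $\lfloor n/k\rfloor=0$ correct guesses.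

**Item 3.** For $|P|=|V|=2$ the two players guess the two values for one box. If $|V|=1$ every guess is correct, and if $|P|\le1$ at most one player can err. Otherwise $|P|\ge3$ and $|V|\ge2$, or $|P|=2$ and $|V|\ge3$. In the first case restrict to three players and to $v\in V_0^B$ with $|V_0|=2$, in the second to the two players and $|V_0|=3$, replacing guesses outside $V_0$ as before. By item 2, some $v$ leaves at most $\lfloor3/2\rfloor=1$ correct player out of three, respectively $\lfloor2/3\rfloor=0$ out of two. In both cases at least two err.

**Item 4.** By item 1, DC holds in $N$, so $\omega$ injects into the infinite set $P$; restrict to the players in the range of such an injection. Reduce to $B=R$ and to a two-element $V_0\subset V$ as in item 2, and apply Proposition 6(b) with $k=2$: some $v$ makes infinitely many of these players err.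

By the metamathematical argument above, Theorem 2 follows. $\square$

**Remark.** ZF proves that $G([3],\{X\subset\mathbb R:|X|<|\mathbb R|\},\{0,1\})$ is winnable, so this game is winnable in $N$. By item 3 of Theorem 2, the set $\{X\subset\mathbb R:|X|<|\mathbb R|\}$ therefore does not inject into $\mathbb R$ in $N$. Item 3 also shows that three is the least number of players for which the two-valued game can fail.
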